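\title{Forty products suffice: sets whose difference set is all of $\mathbb{Z}_q$}

\begin{abstract}
Let $A,B\subset\mathbb{Z}_q$ satisfy $A-A=B-B=\mathbb{Z}_q$. We prove that every residue modulo $q$ is a sum of $40$ products $ab$ with $a\in A$, $b\in B$. This confirms the conjecture that there is an $l$ such that $A-A=\mathbb{Z}_q$ always implies $lA^2+lA=\mathbb{Z}_q$: every $l\ge 40$ works, and the linear terms are not needed. The proof uses an explicit sum of eight products, depending on four free parameters, whose exponential sum modulo $m$ is at most $m^{-1/2}$ for every modulus $m$. The same argument applies to finite quotients of rings of integers and of polynomial rings over finite fields.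
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{Z}_q$ be the ring of integers modulo a natural number $q$. For subsets $A,B$ of a commutative ring, let $A-A=\{a-a' : a,a'\in A\}$, and let $nAB$ be the set of all sums of $n$ products $ab$ with $a\in A$, $b\in B$. For integers $l\ge1$ and $k\ge0$ put
\[
lA^2+kA=\{a_1a_2+\dots+a_{2l-1}a_{2l}+a'_1+\dots+a'_k \;:\; a_1,\dots,a_{2l},a'_1,\dots,a'_k\in A\}.
\]
For $k=0$ the linear part is empty, and $lA^2=lAA$. This paper concerns the following conjecture from \cite{Mil}.

\begin{quote}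
\textbf{Conjecture.} There is an $l$ such that, for every natural number $q$ and every $A\subset\mathbb{Z}_q$ with $A-A=\mathbb{Z}_q$, we have $lA^2+lA=\mathbb{Z}_q$.
\end{quote}

The hypothesis $A-A=\mathbb{Z}_q$ forces $|A|\ge\sqrt q$, and it allows $|A|$ to be of that order: with $r=\lceil\sqrt q\,\rceil$, the set $D=\{0,1,\dots,r-1\}\cup\{r,2r,\dots,r^2\}$ has at most $2r$ elements, and the differences $jr-i$ ($1\le j\le r$, $0\le i<r$) run through $1,\dots,r^2$. The hypothesis says more than a bound on the size, because it passes to quotients: for every $m\mid q$ the image of $A$ in $\mathbb{Z}_m$ again has full difference set. It cannot be replaced by a density hypothesis. For a proper divisor $d>1$ of $q$ the set $A=d\mathbb{Z}_q$ has density $1/d$, but $lA^2+kA\subset d\mathbb{Z}_q$ for all $l$ and $k$.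

If subtraction were allowed, there would be nothing to prove. Given $x$, choose $a,a',b,b'\in A$ with $a'-a=x$ and $b'-b=1$; then $x=(ab+a'b')-(ab'+a'b)$. The conjecture asks whether a bounded number of additions can replace this one subtraction. Two known results point in opposite directions.
\begin{itemize}
\item[(i)] For $l\in\{1,2,3\}$, any $k\ge0$ and any $\epsilon>0$ there are $q$ and $A\subset\mathbb{Z}_q$ with $A-A=\mathbb{Z}_q$ and $|lA^2+kA|<\epsilon q$.
\item[(ii)] (Glibichuk--Rudnev) If $p$ is prime and $A\subset\mathbb{F}_p$ has $|A|>\sqrt p$, then $10A^2=\mathbb{F}_p$.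
\end{itemize}
By (i), sums of $k$ elements of $A$ can miss almost all residues however large $k$ is (translated by $a^2$ with $a\in A$, they lie in $A^2+kA$), and up to three products do not repair this; one might expect the pattern to continue for all $l$. By (ii), the conjecture holds for prime $q=p$ with $l=10$, since $|A|\ge\sqrt p$ and $p$ is not a square. The prime case turns out to give the right picture.

\begin{theorem}\label{thm:main}
Let $q$ be a natural number and let $A,B\subset\mathbb{Z}_q$ satisfy $A-A=B-B=\mathbb{Z}_q$. Then $40AB=\mathbb{Z}_q$.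
\end{theorem}

\begin{corollary}\label{cor:conj}
If $A\subset\mathbb{Z}_q$ and $A-A=\mathbb{Z}_q$, then $lA^2+kA=\mathbb{Z}_q$ for all $l\ge40$ and $k\ge0$. In particular $40A^2=\mathbb{Z}_q$, and the conjecture holds with every $l\ge40$.
\end{corollary}

\begin{proof}
The set $A$ is nonempty; fix $a\in A$. Then $lA^2+kA$ contains the translate of $40A^2$ by $(l-40)a^2+ka$, and $40A^2=\mathbb{Z}_q$ by Theorem~\ref{thm:main} with $B=A$.
\end{proof}

Let $l_0$ be the least $l$ such that $A-A=\mathbb{Z}_q$ always implies $lA^2=\mathbb{Z}_q$. Corollary~\ref{cor:conj} and fact (i) with $k=0$ give $4\le l_0\le 40$, and with $k=l$ they give the same bounds for the least $l$ in the conjecture. We do not determine $l_0$. This lower bound is the only place where (i) is used, and the proofs below use neither (i) nor (ii).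

The method uses only the ring structure and the number of ideals of small index, so it gives a result for other finite rings.

\begin{theorem}\label{thm:rings}
Let $R$ be a finite commutative ring with $1$, and let $A,B\subset R$ satisfy $A-A=B-B=R$. If $n\ge1$ satisfies
\begin{equation}\label{eq:ideals}
\sum_{I\subsetneq R\ \mathrm{ideal}}|R/I|^{\,1-n/2}<1,
\end{equation}
then $8nAB=R$. Consequently:
\begin{enumerate}
\item[(a)] if $R=\mathcal{O}_K/\mathfrak{a}$, where $K$ is a number field of degree $d$ and $\mathfrak{a}$ is a nonzero ideal of its ring of integers $\mathcal{O}_K$, then $8nAB=R$ for $n=\lceil 2+2\log_2(5d)\rceil$;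
\item[(b)] if $R=\mathbb{F}[t]/(w)$, where $\mathbb{F}$ is any finite field and $w\ne0$, then $48AB=R$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:blocks} finds the sum of eight products in a case that can be computed by hand. Sections~\ref{sec:chars}--\ref{sec:count} bound its exponential sums and count representations; they are written for a general ring $R$, so that one argument serves both theorems, and the reader may take $R=\mathbb{Z}_q$ throughout. Section~\ref{sec:Zq} proves Theorem~\ref{thm:main} together with an asymptotic count of representations (Theorem~\ref{thm:count}), and Section~\ref{sec:rings} proves Theorem~\ref{thm:rings}. We write $e_m(z)=e^{2\pi i z/m}$, and $\mathbb{E}$ denotes the uniform average over the indicated variables.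

\section{Why eight products}\label{sec:blocks}

This section motivates the construction and is not used later. Let $q=p$ be prime. The Fourier method for showing that every residue is a sum $X_1+\dots+X_n$ of independent copies of a random residue $X$ needs a bound $|\mathbb{E}\,e_p(cX)|\le\delta$ for all $c\ne0$, and it succeeds when $(p-1)\delta^n<1$. For $n$ to be bounded, $\delta$ must decay like a power of $p$.

The first choice is $X=ab$ with $a\in A$, $b\in B$ uniform. Cauchy--Schwarz in $a$ and orthogonality give
\[
\Big|\sum_{a\in A,\,b\in B}e_p(cab)\Big|^2\le|A|\sum_{a\in\mathbb{F}_p}\Big|\sum_{b\in B}e_p(cab)\Big|^2=p\,|A|\,|B|,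
\]
so $\delta=(p/|A||B|)^{1/2}$. For $A=B=D$ as in the introduction this is no better than about $1/2$, and it would require $n$ of order $\log p$. The size of the sets is too weak an input.

The hypothesis offers a much larger parameter space than $A$ itself. For every $x$ there is a pair $a,\ a'=a+x$ in $A$, and for every $y$ a pair $b,\ b'=b+y$ in $B$. We take $x$ and $y$ uniform in the whole ring. The price is that $a=\alpha(x)$ and $b=\beta(y)$ are functions about which we know nothing, so we look for sums of products that cancel for \emph{all} functions $\alpha,\beta$. Two pairs can be multiplied in two ways that use each of the four elements once: the \emph{crossed block} $ab'+a'b$ and the \emph{parallel block} $ab+a'b'$. They differ by $xy$. Given pairs $(a_i,a_i')$ with differences $x_i$ and pairs $(b_j,b_j')$ with differences $y_j$, we may choose a block for each $(i,j)$ and add all the blocks of this array.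

Test such an array on linear functions $a_i=\lambda_ix_i$, $b_j=\mu_jy_j$, which do occur when $A=B=\mathbb{F}_p$. With $h(\lambda,\mu)=2\lambda\mu+\lambda+\mu$, the crossed block equals $h(\lambda,\mu)\,xy$ and the parallel block equals $(h(\lambda,\mu)+1)\,xy$. The array therefore gives a bilinear form $\sum M_{ij}x_iy_j$. For $c\neq0$, the average of $e_p(c\sum M_{ij}x_iy_j)$ over the $y_j$ is $1$ if $\sum_iM_{ij}x_i=0$ for all $j$ and $0$ otherwise, so the full average is $p^{-\operatorname{rank}M}$. There is cancellation exactly when $M\ne0$.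

For $\lambda,\mu\in\{0,-1\}$ we have $h(\lambda,\mu)=0$ if $\lambda=\mu$ and $h(\lambda,\mu)=-1$ if $\lambda\ne\mu$. So a crossed block vanishes when $\lambda=\mu$, and a parallel block vanishes when $\lambda\neq\mu$. An array with a single row can be annihilated: take $\lambda_1=0$, and $\mu_j=0$ or $-1$ according as the $j$th block is crossed or parallel. By symmetry the same holds for a single column. In a $2\times2$ array with an even number of parallel blocks the second row is equal or complementary to the first, and $\lambda_2=0$ or $\lambda_2=-1$ annihilates it as well.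

Now take the $2\times2$ array whose only parallel block is at position $(2,2)$, and write $h_{ij}=h(\lambda_i,\mu_j)$. Here $M=0$ means $h_{11}=h_{12}=h_{21}=0$ and $h_{22}=-1$. This is impossible. For odd $p$, the identity $2h(\lambda,\mu)+1=(2\lambda+1)(2\mu+1)$ shows that the matrix $(2h_{ij}+1)$ has determinant $0$, whereas $M=0$ would make it $\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$, of determinant $-2$. For $p=2$ we have $h(\lambda,\mu)=\lambda+\mu$, so the four $h_{ij}$ sum to $0$, whereas $M=0$ would make the sum $1$. Thus this array of four blocks, that is, of eight products, has average at most $1/p$ for all linear functions, and no smaller array of blocks has this property. Lemma~\ref{lem:key} shows that for arbitrary functions and arbitrary moduli $m$ the bound $m^{-1/2}$ holds.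

\section{Primitive characters of a finite ring}\label{sec:chars}

A \emph{character} of a finite abelian group $G$ is a homomorphism $\psi$ from $G$ to the unit circle. We use three textbook facts: $G$ has exactly $|G|$ characters; $\sum_{x\in G}\psi(x)=0$ for every nontrivial character $\psi$; and $\sum_\psi\psi(z)$ equals $|G|$ for $z=0$ and $0$ for $z\ne0$. The characters that are trivial on a subgroup $H$ are those induced from $G/H$, so there are $|G/H|$ of them.

From now on $R$ is a finite commutative ring with $1$ (the zero ring is allowed), and a character of $R$ means a character of its additive group. Not every nontrivial character can give the same cancellation: $e_q(\tfrac q2z)=(-1)^z$ on $\mathbb{Z}_q$ with $q$ even sees only the parity of $z$. The right measure of a character is the smallest quotient ring through which it factors.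

\begin{definition}
A character $\psi$ of $R$ is \emph{primitive} if $\ker\psi$ contains no nonzero ideal of $R$. For any character $\psi$, let $I(\psi)$ be the sum of all ideals contained in $\ker\psi$. For an ideal $I$, let $\nu(I)$ be the number of characters $\psi$ with $I(\psi)=I$.
\end{definition}

Since $\ker\psi$ is an additive subgroup, $I(\psi)\subset\ker\psi$, so $I(\psi)$ is the largest ideal in $\ker\psi$, and $I(\psi)=R$ only for the trivial character. The character $\psi_0$ of $R/I(\psi)$ induced by $\psi$ is primitive: an ideal of $R/I(\psi)$ in $\ker\psi_0$ has the form $J/I(\psi)$ with $J\subset\ker\psi$, and then $J\subset I(\psi)$. A character with $I(\psi)=I$ is trivial on $I$, so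
\begin{equation}\label{eq:nu}
\nu(I)\le|R/I|.
\end{equation}

\begin{example}\label{ex:Zq}
The characters of $\mathbb{Z}_q$ are $\psi_\xi(z)=e_q(\xi z)$ with $\xi\in\mathbb{Z}_q$, and the ideals are $m\mathbb{Z}_q$ with $m\mid q$, of index $m$. The ideal $m\mathbb{Z}_q$ lies in $\ker\psi_\xi$ if and only if $m\xi=0$, that is, if and only if the additive order of $\xi$ divides $m$. Hence $I(\psi_\xi)=m\mathbb{Z}_q$ with $m$ the order of $\xi$, and $\nu(m\mathbb{Z}_q)=\varphi(m)$, the number of elements of order $m$ in a cyclic group of order $q$. The primitive characters of $\mathbb{Z}_m$ are $e_m(cz)$ with $c$ coprime to $m$.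
\end{example}

Primitivity is used only through the following form of Parseval's identity.

\begin{lemma}\label{lem:parseval}
Let $\psi$ be a primitive character of $R$ and let $u\colon R\to\mathbb{C}$ satisfy $|u(y)|=1$ for all $y$. Then
\[
\sum_{t\in R}\big|\mathbb{E}_{y\in R}\,u(y)\psi(ty)\big|^2=1 .
\]
\end{lemma}

\begin{proof}
Let $z\ne0$. The ideal $zR$ contains $z=z\cdot1$, so it is nonzero and is not contained in $\ker\psi$. Thus $t\mapsto\psi(tz)$ is a nontrivial character, and $\sum_t\psi(tz)=0$. Expanding the square, the left side equals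
\[
\frac1{|R|^2}\sum_{y,y'}u(y)\overline{u(y')}\sum_{t}\psi\big(t(y-y')\big)=\frac1{|R|^2}\sum_{y}|u(y)|^2\,|R|=1.\qedhere
\]
\end{proof}

\section{The exponential sum of the eight products}\label{sec:key}

Let $\alpha_1,\alpha_2,\beta_1,\beta_2\colon R\to R$ be functions. For $x_1,x_2,y_1,y_2\in R$ put
\[
a_i=\alpha_i(x_i),\qquad a_i'=a_i+x_i,\qquad b_j=\beta_j(y_j),\qquad b_j'=b_j+y_j,
\]
and define $\Phi=\Phi(x_1,x_2,y_1,y_2)$ by
\begin{equation}\label{eq:Phi}
\Phi=(a_1b_1'+a_1'b_1)+(a_2b_1'+a_2'b_1)+(a_1b_2'+a_1'b_2)+(a_2b_2+a_2'b_2').
\end{equation}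
This is the array found in Section~\ref{sec:blocks}. In the multiplication table below, the eight products are marked.
\[
\begin{array}{c|cc|cc}
 & b_1 & b_1' & b_2 & b_2'\\ \hline
a_1 & & \bullet & & \bullet\\
a_1' & \bullet & & \bullet & \\ \hline
a_2 & & \bullet & \bullet & \\
a_2' & \bullet & & & \bullet
\end{array}
\]

\begin{lemma}\label{lem:key}
Let $\psi$ be a primitive character of $R$ and $m=|R|$. For arbitrary functions $\alpha_1,\alpha_2,\beta_1,\beta_2\colon R\to R$,
\[
\big|\mathbb{E}_{x_1,x_2,y_1,y_2\in R}\,\psi(\Phi)\big|\le m^{-1/2}.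
\]
\end{lemma}

The determinant of Section~\ref{sec:blocks} has no meaning for nonlinear functions, so we need another view of the cancellation. Consider one crossed block and write it as $ab'+a'b=s\,\beta(y)+t\,y$ with $s=a+a'$ and $t=a$. Averaging over $y$ gives $F(s,t)=\mathbb{E}_y\psi(s\beta(y)+ty)$. Nothing can be said about a single value of $F$: for $\beta(y)=\mu y$ it is the indicator function of the line $t=-\mu s$. But Lemma~\ref{lem:parseval} says that $|F|^2$ has total mass $1$ on each fiber $s=\text{const}$, hence total mass $m$. As $x=s-2t$, distinct $x$ give distinct points $(s,t)$, and Cauchy--Schwarz yields $|\mathbb{E}_xF(s,t)|^2\le m^{-1}\cdot m=1$, which is no gain. To gain, we average over $m^2$ points $(x_1,x_2)$ while still paying only one factor $m$ for the sum over $s$. This requires that $b_1$ and $b_2$ have the \emph{same} coefficient $s$, and that $s$ and the coefficients of $y_1,y_2$ together determine $(x_1,x_2)$. The form \eqref{eq:Phi} has both properties.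

\begin{proof}[Proof of Lemma~\ref{lem:key}]
For $j=1,2$ and $s,t\in R$ put $F_j(s,t)=\mathbb{E}_{y\in R}\,\psi\big(s\beta_j(y)+ty\big)$. Lemma~\ref{lem:parseval} with $u(y)=\psi(s\beta_j(y))$ gives
\begin{equation}\label{eq:parseval}
\sum_{t\in R}|F_j(s,t)|^2=1\qquad\text{for every } s\in R .
\end{equation}
Put
\[
\sigma=a_1+a_1'+a_2+a_2',\qquad \tau_1=a_1+a_2,\qquad \tau_2=a_1+a_2' ;
\]
these depend only on $x_1,x_2$. Collect the terms of \eqref{eq:Phi} by columns of the table and substitute $b_j'=b_j+y_j$:
\begin{align*}
\Phi&=(a_1'+a_2')b_1+(a_1+a_2)b_1'+(a_1'+a_2)b_2+(a_1+a_2')b_2'\\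
&=(\sigma b_1+\tau_1y_1)+(\sigma b_2+\tau_2y_2).
\end{align*}
The coefficient of $b_j$ is $\sigma$ for both $j$ because each of $a_1,a_1',a_2,a_2'$ is multiplied by exactly one of $b_j,b_j'$. For fixed $x_1,x_2$ the two brackets depend on $y_1$ and on $y_2$ separately, so
\[
S:=\mathbb{E}\,\psi(\Phi)=\mathbb{E}_{x_1,x_2}\,F_1(\sigma,\tau_1)\,F_2(\sigma,\tau_2).
\]
The map $(x_1,x_2)\mapsto(\sigma,\tau_1,\tau_2)$ from $R^2$ to $R^3$ is injective, whatever $\alpha_1,\alpha_2$ are, because
\[
\tau_2-\tau_1=a_2'-a_2=x_2,\qquad \sigma-\tau_1-\tau_2=a_1'-a_1=x_1 .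
\]
The parallel block is needed here: with four crossed blocks we would have $\tau_1=\tau_2$. No division occurs, so rings in which $2$ is not invertible cause no trouble. By Cauchy--Schwarz, then injectivity together with the nonnegativity of the terms, then \eqref{eq:parseval},
\begin{align*}
|S|^2&\le\frac1{m^2}\sum_{x_1,x_2}|F_1(\sigma,\tau_1)|^2\,|F_2(\sigma,\tau_2)|^2
\le\frac1{m^2}\sum_{s,t_1,t_2\in R}|F_1(s,t_1)|^2\,|F_2(s,t_2)|^2\\
&=\frac1{m^2}\sum_{s\in R}\Big(\sum_{t_1}|F_1(s,t_1)|^2\Big)\Big(\sum_{t_2}|F_2(s,t_2)|^2\Big)=\frac1m .\qedhere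
\end{align*}
\end{proof}

\section{Counting representations}\label{sec:count}

Let $A,B\subset R$ satisfy $A-A=B-B=R$. For each $x\in R$ choose $f(x)\in A$ with $f(x)+x\in A$, and $g(x)\in B$ with $g(x)+x\in B$. This choice is the only use of the hypothesis. Let $\Phi_{f,g}\colon R^4\to R$ be the form \eqref{eq:Phi} with $\alpha_1=\alpha_2=f$ and $\beta_1=\beta_2=g$. Then $a_1,a_1',a_2,a_2'\in A$ and $b_1,b_1',b_2,b_2'\in B$, so all values of $\Phi_{f,g}$ lie in $8AB$. For a character $\psi$ of $R$ let
\[
S(\psi)=\mathbb{E}_{v\in R^4}\,\psi\big(\Phi_{f,g}(v)\big).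
\]

A character $\psi$ that is not primitive should be treated in the quotient $R/I(\psi)$. The difficulty is that $f(x)$ modulo $I(\psi)$ need not be determined by $x$ modulo $I(\psi)$. We therefore split each variable into a residue class and a component in $I(\psi)$, and freeze the latter. This produces four unrelated functions on the quotient, which is why Lemma~\ref{lem:key} is stated for four arbitrary functions.

\begin{lemma}\label{lem:general}
For every character $\psi$ of $R$ we have $|S(\psi)|\le|R/I(\psi)|^{-1/2}$.
\end{lemma}

\begin{proof}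
Let $I=I(\psi)$ and $R_0=R/I$, write $z\mapsto\bar z$ for the quotient map, and let $\psi_0$ be the primitive character of $R_0$ with $\psi(z)=\psi_0(\bar z)$. Fix a map $\rho\colon R_0\to R$ that chooses a representative of each class. Every element of $R$ is uniquely $\rho(u)+k$ with $u\in R_0$, $k\in I$. Write $x_i=\rho(u_i)+k_i$ and $y_j=\rho(w_j)+k'_j$ in this way, and fix $k_1,k_2,k_1',k_2'\in I$. Define functions on $R_0$ by
\[
\alpha_i(u)=\overline{f(\rho(u)+k_i)},\qquad \beta_j(w)=\overline{g(\rho(w)+k_j')} .
\]
Then $\overline{a_i}=\alpha_i(u_i)$ and $\overline{a_i'}=\alpha_i(u_i)+u_i$, since $\overline{x_i}=u_i$; in the same way $\overline{b_j}=\beta_j(w_j)$ and $\overline{b_j'}=\beta_j(w_j)+w_j$. As the quotient map is a ring homomorphism, $\overline{\Phi_{f,g}(x_1,x_2,y_1,y_2)}$ is the form \eqref{eq:Phi} over $R_0$ for these four functions, evaluated at $(u_1,u_2,w_1,w_2)$. By Lemma~\ref{lem:key}, the average of $\psi(\Phi_{f,g})$ over $u_1,u_2,w_1,w_2\in R_0$ has modulus at most $|R_0|^{-1/2}$. Averaging over $k_1,k_2,k_1',k_2'$ gives the claim.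
\end{proof}

For $n\ge1$ and $z\in R$, let $N_n(z)$ be the number of $(v_1,\dots,v_n)\in(R^4)^n$ with
\[
\Phi_{f,g}(v_1)+\dots+\Phi_{f,g}(v_n)=z .
\]
The average of $N_n(z)$ over $z$ is $|R|^{4n-1}$, and $N_n(z)>0$ implies $z\in8nAB$.

\begin{proposition}\label{prop:count}
For all $n\ge1$ and $z\in R$,
\begin{equation}\label{eq:count}
\left|\frac{N_n(z)}{|R|^{4n-1}}-1\right|\le\sum_{I\subsetneq R\ \mathrm{ideal}}\nu(I)\,|R/I|^{-n/2}.
\end{equation}
If the right side is less than $1$, then $8nAB=R$.
\end{proposition}

\begin{proof}
By orthogonality of characters,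
\[
N_n(z)=\sum_{v_1,\dots,v_n}\frac1{|R|}\sum_\psi\psi\Big(\sum_{i=1}^n\Phi_{f,g}(v_i)-z\Big)=|R|^{4n-1}\sum_\psi\overline{\psi(z)}\,S(\psi)^n .
\]
The trivial character contributes $1$ to the last sum. Every other character has $I(\psi)\ne R$ and contributes at most $|R/I(\psi)|^{-n/2}$ in modulus, by Lemma~\ref{lem:general}. Grouping the characters by $I(\psi)$ gives \eqref{eq:count}. If the right side is less than $1$, then $N_n(z)>0$ for all $z$.
\end{proof}

\section{Residues modulo $q$}\label{sec:Zq}

For $R=\mathbb{Z}_q$, Example~\ref{ex:Zq} turns \eqref{eq:count} into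
\begin{equation}\label{eq:Zq}
\left|\frac{N_n(z)}{q^{4n-1}}-1\right|\le\sum_{m\mid q,\ m>1}\varphi(m)\,m^{-n/2}.
\end{equation}
For a prime $q=p$ and $n=2$ the right side is $(p-1)/p<1$, so two copies of $\Phi_{f,g}$ suffice. A bound uniform in $q$ has to allow for many divisors. For $n\le4$ the right side of \eqref{eq:Zq} is unbounded as $q$ varies, since it is at least $\sum_{p\mid q}(p-1)/p^2$ and the sum of $(p-1)/p^2$ over all primes diverges. For $n\ge5$ we can extend the sum to all $m>1$. Multiplying Dirichlet series, the identity $\sum_{d\mid m}\varphi(d)=m$ gives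
\begin{equation}\label{eq:dirichlet}
\sum_{m\ge1}\varphi(m)\,m^{-s}=\frac{\zeta(s-1)}{\zeta(s)}\qquad(s>2),
\end{equation}
where $\zeta(s)=\sum_{k\ge1}k^{-s}$.

\begin{theorem}\label{thm:count}
Let $A,B\subset\mathbb{Z}_q$ satisfy $A-A=B-B=\mathbb{Z}_q$, and let $N_n$ be as in Section~\ref{sec:count}. For all $n\ge5$ and $z\in\mathbb{Z}_q$,
\[
\left|\frac{N_n(z)}{q^{4n-1}}-1\right|\le\frac{\zeta(n/2-1)}{\zeta(n/2)}-1,
\]
and the right side tends to $0$ as $n\to\infty$.
\end{theorem}

\begin{proof}
Combine \eqref{eq:Zq} with \eqref{eq:dirichlet} for $s=n/2>2$. The limit follows from $\zeta(s)\to1$ as $s\to\infty$.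
\end{proof}

So for large $n$ every residue has nearly the expected number of representations of this shape, uniformly in $q$, $A$, $B$ and $z$. It remains to see that the first admissible value $n=5$ already gives a bound below $1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:count} with $n=5$, it suffices to show $\zeta(3/2)<2\,\zeta(5/2)$, for then $N_5(z)>0$ and $z\in40AB$ for every $z$.

Since $t^{-3/2}$ is convex, its value at $k$ is at most its mean over $[k-\frac12,k+\frac12]$, so $\sum_{k\ge5}k^{-3/2}\le\int_{4.5}^\infty t^{-3/2}\,dt=2/\sqrt{4.5}<0.9429$. Adding upper bounds for the terms $k=1,\dots,4$,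
\[
\zeta(3/2)<1+0.3536+0.1925+0.1250+0.9429=2.6140 .
\]
Since $t^{-5/2}$ is decreasing, $\sum_{k\ge5}k^{-5/2}\ge\int_5^\infty t^{-5/2}\,dt=\frac23\,5^{-3/2}>0.0596$. Adding lower bounds for the terms $k=1,\dots,4$,
\[
\zeta(5/2)>1+0.1767+0.0641+0.0312+0.0596=1.3316 .
\]
Hence $2\,\zeta(5/2)>2.6632>2.6140>\zeta(3/2)$.
\end{proof}

Both hypotheses of Theorem~\ref{thm:main} are needed: if $A=\mathbb{Z}_q$ and $B=d\mathbb{Z}_q$ with $d>1$ a divisor of $q$, then $nAB\subset d\mathbb{Z}_q$ for all $n$.

\section{Quotients of number rings and polynomial rings}\label{sec:rings}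

\begin{proof}[Proof of Theorem~\ref{thm:rings}]
By \eqref{eq:nu}, the right side of \eqref{eq:count} is at most the sum in \eqref{eq:ideals}. So \eqref{eq:ideals} implies $8nAB=R$ by Proposition~\ref{prop:count}. It remains to verify \eqref{eq:ideals} in the two cases, which amounts to bounding the number of ideals of each index.

(a) We recall the standard facts. Every nonzero ideal $J$ of $\mathcal{O}_K$ has finite index $N(J)=|\mathcal{O}_K/J|$ and is uniquely a product of prime ideals; $N$ is multiplicative; $J\supset\mathfrak{a}$ if and only if $J$ divides $\mathfrak{a}$; every nonzero prime ideal $\mathfrak{p}$ contains exactly one rational prime $p$, and then $N(\mathfrak{p})\ge p$; and at most $d$ prime ideals contain a given $p$. The ideals of $R=\mathcal{O}_K/\mathfrak{a}$ are $J/\mathfrak{a}$ with $J\supset\mathfrak{a}$, of index $N(J)$, and $J=\mathcal{O}_K$ gives the only one that is not proper. Put $s=n/2-1$, so that $s\ge\log_2(5d)>2$. The sum in \eqref{eq:ideals} plus $1$ is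
\[
\sum_{J\mid\mathfrak{a}}N(J)^{-s}\le\prod_{\mathfrak{p}\mid\mathfrak{a}}\big(1-N(\mathfrak{p})^{-s}\big)^{-1}\le\prod_{p}\big(1-p^{-s}\big)^{-d}=\zeta(s)^d ,
\]
so we must show $\zeta(s)^d<2$. Since $s>2$,
\[
\zeta(s)-1\le2^{-s}+\int_2^\infty t^{-s}\,dt=2^{-s}\Big(1+\frac2{s-1}\Big)\le3\cdot2^{-s}.
\]
Using $1+u\le e^u$ and $2^{-s}\le1/(5d)$, we get $\zeta(s)^d\le\exp(3d\,2^{-s})\le e^{3/5}<2$.

(b) Let $r=|\mathbb{F}|\ge2$. As $\mathbb{F}[t]$ is a principal ideal domain, the proper ideals of $R=\mathbb{F}[t]/(w)$ correspond to the nonconstant monic divisors of $w$, and a divisor of degree $k$ gives an ideal of index $r^k$. There are $r^k$ monic polynomials of degree $k$, and the divisors have degree at most $\deg w$. For $n=6$ the sum in \eqref{eq:ideals} is therefore at most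
\[
\sum_{k=1}^{\deg w}r^k\cdot r^{-2k}<\sum_{k\ge1}r^{-k}=\frac1{r-1}\le1 ,
\]
and $8n=48$. The strict inequality, which comes from $w\neq0$, is what covers the case $r=2$.
\end{proof}

For $K=\mathbb{Q}$, part (a) gives $n=7$, that is, $56$ products, which is weaker than Theorem~\ref{thm:main}. Two things are lost on the way: \eqref{eq:nu} replaces the exact count $\varphi(m)$ by $m$, and $\zeta(s)-1$ is estimated crudely in order to treat all degrees $d$ at once.

\begin{thebibliography}{1}

\bibitem{Mil}
Luka Milicevic, \emph{Small Sets with Large Difference Sets}, arXiv:1705.08760 (2017).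

\end{thebibliography}
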